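
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}
\allowdisplaybreaks

\title{Polynomial growth of curvature in $L^2$ and an integral identity\\
for the Ricci tensor of gradient shrinking solitons}


\begin{abstract}
Let $(M,g,f)$ be a complete gradient shrinking Ricci soliton, $\mathrm{Ric}+\mathrm{Hess} f=\frac12 g$. We prove, with no assumption on the curvature, that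
\[
\int_M|\nabla \mathrm{Ric}|^2e^{-f}=\int_M|\operatorname{div}(\mathrm{Rm})|^2e^{-f}<\infty ,
\]
which answers a question raised by Munteanu and Sesum. The main step is the estimate $\int_{\{f\le R\}}|\mathrm{Rm}|^2\le CR^{2+n/2}$ for $R\ge1$, where $f$ is normalized in the usual way. To prove it we place $M$, after a conformal change, inside a complete warped product of one dimension more whose Ricci curvature is bounded, show that this product is noncollapsed by means of a logarithmic Sobolev inequality at small scales, and apply the $L^2$ curvature estimate of Jiang and Naber.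
\end{abstract}

\section{The identity and the results}

A complete connected Riemannian manifold $(M^n,g)$ is a \emph{gradient shrinking Ricci soliton}, or gradient shrinker, if there is a smooth function $f$ with
\begin{equation}\label{eq:soliton}
\mathrm{Ric}+\mathrm{Hess} f=\tfrac12\,g .
\end{equation}
The simplest examples are Einstein manifolds with $\mathrm{Ric}=\frac12g$ ($f$ constant), the Gaussian soliton $\mathbb R^n$ with $f=\frac14|x|^2$, and their products. In all of these the Ricci tensor is parallel. How far a general shrinker is from these models can be measured by $\nabla\mathrm{Ric}$, or by the divergence $(\operatorname{div}\mathrm{Rm})_{jkl}=\nabla_iR_{ijkl}$ of the curvature tensor. The two are related: by the contracted Bianchi identity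
\[
(\operatorname{div}\mathrm{Rm})_{jkl}=\nabla_kR_{jl}-\nabla_lR_{jk},
\qquad
|\operatorname{div}\mathrm{Rm}|^2=2|\nabla\mathrm{Ric}|^2-2\,\nabla_kR_{jl}\nabla_lR_{jk},
\]
so that $\operatorname{div}\mathrm{Rm}$ is an antisymmetrization of $\nabla\mathrm{Ric}$ and $|\operatorname{div}\mathrm{Rm}|^2\le4|\nabla\mathrm{Ric}|^2$. Algebra gives no converse, because $\operatorname{div}\mathrm{Rm}$ vanishes wherever $\nabla \mathrm{Ric}$ is totally symmetric. The identity
\begin{equation}\label{eq:star}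
\int_M|\nabla\mathrm{Ric}|^2e^{-f}=\int_M|\operatorname{div}(\mathrm{Rm})|^2e^{-f}<\infty
\tag{$*$}
\end{equation}
says that on a shrinker the converse holds in the mean, with constant one. For instance, if $\operatorname{div}\mathrm{Rm}=0$, then \eqref{eq:star} forces $\nabla\mathrm{Ric}=0$.

If $M$ is compact, \eqref{eq:star} is an integration by parts: both sides equal $\int(2R_{ijkl}R_{ik}R_{jl}-|\mathrm{Ric}|^2)e^{-f}$ (Section~\ref{sec:identity}). If $M$ is not compact, the same computation with a cutoff leaves an error that contains $\nabla f$, $\mathrm{Ric}$ and $\nabla\mathrm{Ric}$. Since $f$ grows quadratically and volumes grow polynomially, the weight $e^{-f}$ beats any polynomial, so one expects \eqref{eq:star} unless the curvature grows very fast. But what \eqref{eq:soliton} gives directly is only a bound for the scalar curvature, by $f$. What was known is this. For every $\lambda>0$ one has $\int|\mathrm{Ric}|^2e^{-\lambda f}<\infty$. Cao showed that \eqref{eq:star} holds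 if $\int|\nabla\mathrm{Ric}|^2e^{-f}<\infty$. It also holds if
\begin{equation}\label{eq:factc}
\int_M|\mathrm{Rm}|^2e^{-\lambda f}<\infty\quad\text{for some }\lambda<1 .
\end{equation}
Munteanu and Sesum \cite{MS} wrote: ``At this time, we do not know if $(*)$ should hold true for any gradient shrinker.'' We prove that it does.

Adding a constant to $f$ affects neither \eqref{eq:soliton} nor the validity of \eqref{eq:star}. Let $S$ denote the scalar curvature. Throughout we normalize $f$ by $S+|\nabla f|^2=f$, which is possible by an identity of Hamilton; then $f\ge0$ and $f$ is proper (Section~\ref{sec:prelim}).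

\begin{theorem}\label{thm:A}
Let $(M^n,g,f)$ be a complete gradient shrinking Ricci soliton. There is a constant $C$, depending on the soliton, such that for all $R\ge1$
\begin{equation}\label{eq:A}
\int_{\{f\le R\}}|\mathrm{Rm}|^2\le C R^{2+\frac n2},\qquad
\int_{\{f\le R\}}\bigl(|\operatorname{div}(\mathrm{Rm})|^2+|\nabla\mathrm{Ric}|^2\bigr)\le CR^{3+\frac n2}.
\end{equation}
In particular $\int_M|\mathrm{Rm}|^2e^{-\lambda f}<\infty$ for every $\lambda>0$, and \eqref{eq:star} holds, with both integrals finite.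
\end{theorem}

\begin{theorem}\label{thm:B}
Let $(M^n,g,f)$ be as in Theorem~\ref{thm:A}, and let $\omega\in C^1([0,\infty))$ satisfy $|\omega(t)|+|\omega'(t)|\le C(1+t)^{-q}$ for some $q>3+\frac n2$. Then, with all integrals absolutely convergent,
\begin{equation}\label{eq:B}
\int_M\bigl(|\operatorname{div}(\mathrm{Rm})|^2-|\nabla\mathrm{Ric}|^2\bigr)\,\omega(f)=\int_MQ\,(\omega+\omega')(f),
\quad
Q=2\,\nabla_lR_{jk}f_kR_{jl}-\langle\nabla_{\nabla f}\mathrm{Ric},\mathrm{Ric}\rangle .
\end{equation}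
For $\omega=e^{-t}$ this is \eqref{eq:star}. For $\omega=e^{-\lambda t}$ with $\lambda>0$ it reads
\[
\int_M\bigl(|\operatorname{div}(\mathrm{Rm})|^2-|\nabla\mathrm{Ric}|^2\bigr)e^{-\lambda f}=(1-\lambda)\int_MQ\,e^{-\lambda f}.
\]
The common value in \eqref{eq:star} is $0$ if and only if the soliton is rigid, that is, a quotient of $N\times\mathbb R^k$ with $N$ Einstein. In particular this is the case if $|\operatorname{div}(\mathrm{Rm})|^2\le\theta|\nabla\mathrm{Ric}|^2$ pointwise for some constant $\theta<1$.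
\end{theorem}

Everything rests on the first estimate in \eqref{eq:A}. Given it, \eqref{eq:factc} holds and \eqref{eq:star} follows at once from the known criterion; in Section~\ref{sec:identity} we instead derive both theorems from that estimate directly.

\medskip
\noindent\textbf{The idea.} We look for a scale at which the shrinker has controlled Ricci curvature. The Ricci tensor of $g$ is not controlled, but $\mathrm{Ric}+\mathrm{Hess}f$ is. Consider the warped product $g+e^{-2f}dt^2$ on $M\times\mathbb R$. On vectors tangent to $M$ its Ricci tensor is $\mathrm{Ric}+\mathrm{Hess} f-df\otimes df=\frac12g-df\otimes df$; on the unit vector in the direction of $t$ it is $\Delta f-|\nabla f|^2$. Where $f$ is large, both have size at most of order $f$, because $|\nabla f|^2\le f$ and $\Delta f=\frac n2-S$ with $0\le S\le f$. So at the scale $r=f^{-1/2}$ the warped product has bounded Ricci curvature. If it is also noncollapsed at that scale, the theorem of Jiang and Naber bounds the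 scale-invariant $L^2$ norm of curvature there, which on $M$ reads $\int_{B_r}|\mathrm{Rm}|^2\le Cr^{n-4}$. The set $\{f\le R\}$ has volume $O(R^{n/2})$; covering it by noncollapsed balls of radius $R^{-1/2}$ takes $O(R^n)$ of them, and
\[
R^n\cdot R^{-\frac{n-4}2}=R^{2+\frac n2}.
\]
Two things must be supplied. First, the scale $f^{-1/2}$ varies from point to point, so we rescale conformally; this must not bring back the uncontrolled Hessian of $f$ (Section~\ref{sec:warped}). Second, we need volume bounds from below at the scale $f^{-1/2}$, uniformly at infinity (Sections~\ref{sec:lsi} and~\ref{sec:proof}).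

The logarithmic Sobolev inequality of Section~\ref{sec:lsi} is due to Li and Wang \cite{LW}; a proof is included. To the best of our recollection, the idea of passing conformally to bounded Ricci curvature and combining noncollapsing with \cite{JN} also occurs in work of H.~Li, Y.~Li and B.~Wang on the structure of Ricci shrinkers; nothing from there is used.

\section{Conventions and facts used}\label{sec:prelim}

Tensors are written in local orthonormal frames with lower indices and summation over repeated ones. The sign of curvature is such that $R_{jl}=R_{ijil}$, and $|\mathrm{Rm}|^2=R_{ijkl}R_{ijkl}$. By Cauchy--Schwarz, $|\mathrm{Ric}|\le\sqrt n\,|\mathrm{Rm}|$. We write $f_i=\nabla_if$ and $f_{ij}=\nabla_i\nabla_jf$; in $\nabla_k\nabla_lT$ the derivative in direction $e_l$ is taken first. The Ricci identity is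
\begin{equation}\label{eq:ricciid}
\nabla_k\nabla_l\alpha_j-\nabla_l\nabla_k\alpha_j=R_{klji}\alpha_i ,
\end{equation}
with one such term for each index of a tensor. Put $\Delta_f=\Delta-\nabla_{\nabla f}$ on functions and tensors, and $Z=\int_Me^{-f}$. The measure is $dV_g$ unless another is written.

If $n=1$, then $\mathrm{Rm}=0$ and $f''=\frac12$, so $M$ is the line, which is rigid; all integrands in the two theorems vanish, and there is nothing to prove. From now on $n\ge2$.

\medskip
\noindent\textbf{The potential.} By B.-L. Chen \cite{Chen}, $S\ge0$. With $S+|\nabla f|^2=f$ and the trace of \eqref{eq:soliton} this gives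
\begin{equation}\label{eq:f}
0\le S\le f,\qquad|\nabla f|^2\le f,\qquad\Delta f=\tfrac n2-S,\qquad\Delta_ff=\tfrac n2-f .
\end{equation}
By Cao and Zhou \cite{CZ}, $f$ is proper, $f$ is comparable to $\frac14d(p,\cdot)^2$ at infinity, and
\begin{equation}\label{eq:vol}
\mathrm{Vol}\{f\le R\}\le CR^{n/2}\qquad(R\ge1).
\end{equation}
Hence $\int(1+f)^ke^{-f}<\infty$ for all $k$; in particular $Z<\infty$.

\medskip
\noindent\textbf{The semigroup.} By \eqref{eq:soliton}, $\mathrm{Ric}_f:=\mathrm{Ric}+\mathrm{Hess}f=\frac12g$. On a complete weighted manifold with $\mathrm{Ric}_f\ge\frac12g$ and $\int e^{-f}<\infty$ the following holds \cite[Chapter~3]{BGL}. The operator $L=\Delta_f$ is essentially self-adjoint on $C_c^\infty(M)$ in $L^2(e^{-f}dV)$. Its semigroup $P_s$ is positive, satisfies $P_s1=1$, and preserves $\int\cdot\,e^{-f}dV$. For $u\in C_c^\infty(M)$ the function $P_su(x)$ is smooth in $(s,x)$ for $s>0$, and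
\begin{equation}\label{eq:BE}
\partial_sP_su=LP_su=P_sLu,\qquad|\nabla P_su|\le e^{-s/2}P_s|\nabla u| .
\end{equation}

\medskip
\noindent\textbf{Bounded Ricci curvature.} Bishop--Gromov comparison: if $(N^m,G)$ is complete and $\mathrm{Ric}_G\ge-K$, then for $0<\rho<\rho'$
\[
\mathrm{Vol}(B_{\rho'}(p))\le C(m,K,\rho,\rho')\,\mathrm{Vol}(B_\rho(p)),\qquad\mathrm{Vol}(B_\rho(p))\le C(m,K,\rho).
\]
Jiang and Naber \cite{JN}: if $(N^m,G)$ is complete, $|\mathrm{Ric}|\le m-1$ and $\mathrm{Vol}(B_1(p))>v>0$, then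
\begin{equation}\label{eq:JN}
\frac1{\mathrm{Vol}(B_1(p))}\int_{B_1(p)}|\mathrm{Rm}|^2\le C(m,v).
\end{equation}

Finally, $\eta:\mathbb R\to[0,1]$ is a fixed smooth nonincreasing function with $\eta=1$ on $(-\infty,1]$ and $\eta=0$ on $[2,\infty)$.

\section{The identity with a cutoff}\label{sec:identity}

This section reduces both theorems to the first estimate in \eqref{eq:A}.

\begin{lemma}\label{lem:curv}
On a gradient shrinker, with $(\mathrm{Rm}*\mathrm{Ric})_{jl}=R_{ijkl}R_{ik}$,
\begin{align}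
(\operatorname{div}\mathrm{Rm})_{jkl}=\nabla_kR_{jl}-\nabla_lR_{jk}&=R_{ijkl}f_i, &\nabla_jR_{ij}=\tfrac12\nabla_iS&=R_{ij}f_j,\label{eq:div}\\
\nabla_k\bigl(R_{ijkl}e^{-f}\bigr)&=0,&\Delta_f\mathrm{Ric}&=\mathrm{Ric}-2\,\mathrm{Rm}*\mathrm{Ric}.\label{eq:lap}
\end{align}
\end{lemma}

\begin{proof}
By pair symmetry and the second Bianchi identity,
\[
\nabla_iR_{ijkl}=\nabla_iR_{klij}=-\nabla_kR_{liij}-\nabla_lR_{ikij}=\nabla_kR_{jl}-\nabla_lR_{jk}.
\]
Since $R_{jl}=\frac12g_{jl}-f_{jl}$, the right side is $-(\nabla_k\nabla_lf_j-\nabla_l\nabla_kf_j)=-R_{klji}f_i=R_{ijkl}f_i$ by \eqref{eq:ricciid}. Setting $j=l$ and summing gives $\nabla_kS-\nabla_jR_{jk}=R_{ik}f_i$; with the contracted Bianchi identity $\nabla_jR_{jk}=\frac12\nabla_kS$ this proves the rest of \eqref{eq:div}. By pair symmetry again, $\nabla_kR_{ijkl}=\nabla_kR_{klij}=(\operatorname{div}\mathrm{Rm})_{lij}=R_{klij}f_k=R_{ijkl}f_k$, which is the first part of \eqref{eq:lap}. For the second, use \eqref{eq:div}, this last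 formula and \eqref{eq:soliton}:
\[
\Delta R_{jl}=\nabla_k\bigl(\nabla_lR_{jk}+R_{ijkl}f_i\bigr)=\nabla_k\nabla_lR_{jk}+R_{ijkl}f_if_k+\tfrac12R_{jl}-(\mathrm{Rm}*\mathrm{Ric})_{jl}.
\]
By the Ricci identity and \eqref{eq:div},
\begin{align*}
\nabla_k\nabla_lR_{jk}&=\nabla_l\nabla_kR_{jk}+R_{klji}R_{ik}+R_{klki}R_{ji}
=\nabla_l(R_{jk}f_k)-(\mathrm{Rm}*\mathrm{Ric})_{jl}+R_{li}R_{ij}\\
&=\nabla_lR_{jk}f_k+\tfrac12R_{jl}-(\mathrm{Rm}*\mathrm{Ric})_{jl},
\end{align*}
because $R_{jk}f_{kl}=\frac12R_{jl}-R_{jk}R_{kl}$. Finally, \eqref{eq:div} contracted with $f_k$ gives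
\begin{equation}\label{eq:contr}
\nabla_lR_{jk}f_k+R_{ijkl}f_if_k=\nabla_kR_{jl}f_k .
\end{equation}
Adding up, $\Delta R_{jl}=\nabla_kR_{jl}f_k+R_{jl}-2(\mathrm{Rm}*\mathrm{Ric})_{jl}$.
\end{proof}

\begin{lemma}\label{lem:cutoff}
Let $\chi\in C^1([0,\infty))$ have compact support. With $Q$ as in \eqref{eq:B},
\begin{equation}\label{eq:cutoff}
\int_M\bigl(|\operatorname{div}\mathrm{Rm}|^2-|\nabla\mathrm{Ric}|^2\bigr)\chi(f)e^{-f}=\int_MQ\,\chi'(f)e^{-f},
\qquad|Q|\le3|\nabla f||\nabla\mathrm{Ric}||\mathrm{Ric}| .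
\end{equation}
\end{lemma}

\begin{proof}
The function $\chi(f)$ has compact support because $f\ge0$ is proper. We write $\chi$ for $\chi(f)$ and $\chi'$ for $\chi'(f)$. Since $\operatorname{div}\mathrm{Rm}$ is antisymmetric in its last two indices, $|\operatorname{div}\mathrm{Rm}|^2=2(\operatorname{div}\mathrm{Rm})_{jkl}\nabla_kR_{jl}=2R_{ijkl}f_i\nabla_kR_{jl}$. Integrate $\nabla_k$ by parts; when the derivative falls on $R_{ijkl}e^{-f}$ the result is zero, by \eqref{eq:lap}. Hence
\[
\int|\operatorname{div}\mathrm{Rm}|^2\chi e^{-f}=-2\int R_{ijkl}f_{ik}R_{jl}\,\chi e^{-f}-2\int R_{ijkl}f_if_kR_{jl}\,\chi'e^{-f},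
\]
and $-2R_{ijkl}f_{ik}R_{jl}=-|\mathrm{Ric}|^2+2R_{ijkl}R_{ik}R_{jl}$ by \eqref{eq:soliton}. On the other hand, pairing the equation for $\Delta_f\mathrm{Ric}$ with $\mathrm{Ric}\,\chi e^{-f}$ gives
\[
\int|\nabla\mathrm{Ric}|^2\chi e^{-f}=\int\bigl(2R_{ijkl}R_{ik}R_{jl}-|\mathrm{Ric}|^2\bigr)\chi e^{-f}-\int\langle\nabla_{\nabla f}\mathrm{Ric},\mathrm{Ric}\rangle\chi'e^{-f}.
\]
Subtract, and replace $R_{ijkl}f_if_kR_{jl}$ by $\langle\nabla_{\nabla f}\mathrm{Ric},\mathrm{Ric}\rangle-\nabla_lR_{jk}f_kR_{jl}$, which is \eqref{eq:contr} paired with $\mathrm{Ric}$. The bound on $Q$ is Cauchy--Schwarz.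
\end{proof}

Formally, \eqref{eq:star} is \eqref{eq:cutoff} with $\chi\equiv1$, for which the right side disappears; for compact $M$ this choice is legitimate. Note also that $Q$ is only linear in $\nabla\mathrm{Ric}$, and that $|\operatorname{div}\mathrm{Rm}|\le|\mathrm{Rm}||\nabla f|$ involves no derivative of curvature. These two facts make the $L^2$ growth of $\mathrm{Rm}$ sufficient.

\begin{proposition}\label{prop:reduction}
If the first estimate in \eqref{eq:A} holds, then so do all other assertions of Theorems~\ref{thm:A} and~\ref{thm:B}.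
\end{proposition}

\begin{proof}
\emph{Exponential weights.} For $\lambda>0$,
\[
\int_M|\mathrm{Rm}|^2e^{-\lambda f}\le\sum_{j\ge0}e^{-\lambda j}\int_{\{f\le j+1\}}|\mathrm{Rm}|^2\le C\sum_{j\ge0}e^{-\lambda j}(j+1)^{2+\frac n2}<\infty .
\]

\emph{Second estimate in \eqref{eq:A}.} Since $|\operatorname{div}\mathrm{Rm}|^2\le|\mathrm{Rm}|^2|\nabla f|^2\le f|\mathrm{Rm}|^2$, we have $\int_{\{f\le R\}}|\operatorname{div}\mathrm{Rm}|^2\le CR^{3+n/2}$. In \eqref{eq:cutoff} take $\chi(t)=\zeta(t)^2e^t$ with $\zeta(t)=\eta(t/R)$. Then $\chi'e^{-t}=\zeta^2+2\zeta\zeta'$ with $|\zeta'|\le C$. This is supported in $\{f\le2R\}$, and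
\[
|Q||\zeta^2+2\zeta\zeta'|\le3\,\zeta|\nabla\mathrm{Ric}|\cdot(\zeta+2|\zeta'|)|\nabla f||\mathrm{Ric}|\le\tfrac12\zeta^2|\nabla\mathrm{Ric}|^2+C|\nabla f|^2|\mathrm{Ric}|^2
\]
there. Hence
\[
\int|\nabla\mathrm{Ric}|^2\zeta^2\le\int|\operatorname{div}\mathrm{Rm}|^2\zeta^2+\tfrac12\int|\nabla\mathrm{Ric}|^2\zeta^2+C\int_{\{f\le2R\}}|\nabla f|^2|\mathrm{Ric}|^2 .
\]
All integrals are over compact sets, so the middle term can be absorbed. Since $|\nabla f|^2|\mathrm{Ric}|^2\le nf|\mathrm{Rm}|^2$, we get $\int_{\{f\le R\}}|\nabla\mathrm{Ric}|^2\le CR^{3+n/2}$. From $|Q|\le\frac32(|\nabla\mathrm{Ric}|^2+|\nabla f|^2|\mathrm{Ric}|^2)$ it follows that also $\int_{\{f\le R\}}|Q|\le CR^{3+n/2}$.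

\emph{The identity \eqref{eq:B}.} Let $h$ be one of $|\operatorname{div}\mathrm{Rm}|^2$, $|\nabla\mathrm{Ric}|^2$, $|Q|$. Splitting $M$ into the compact set $\{f\le1\}$ and the sets $\{2^j\le f\le2^{j+1}\}$, $j\ge0$,
\[
\int_Mh\,(|\omega|+|\omega'|)(f)\le C+C\sum_{j\ge0}2^{-qj}\,2^{(j+1)(3+\frac n2)}<\infty\qquad\text{since }q>3+\tfrac n2 .
\]
Apply \eqref{eq:cutoff} with $\chi(t)=\omega(t)\eta(t/R)e^t$, for which $\chi e^{-t}=\omega\,\eta(\cdot/R)$ and $\chi'e^{-t}=(\omega+\omega')\eta(\cdot/R)+R^{-1}\omega\,\eta'(\cdot/R)$. The last term contributes at most $CR^{-1}\int_{\{f\ge R\}}|Q||\omega(f)|\to0$. Letting $R\to\infty$, dominated convergence gives \eqref{eq:B}. For $\omega=e^{-\lambda t}$ we have $\omega+\omega'=(1-\lambda)e^{-\lambda t}$; for $\lambda=1$ the right side of \eqref{eq:B} is $0$ and this is \eqref{eq:star}, with finite integrals.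

\emph{The vanishing case.} If the common value in \eqref{eq:star} is $0$, then $\nabla\mathrm{Ric}=0$. Hence $S$ is constant, and $R_{ijkl}f_i=0$ by \eqref{eq:div}, that is, the soliton is radially flat. By Petersen and Wylie \cite{PW}, a gradient soliton with constant scalar curvature that is radially flat is rigid. Conversely, a rigid soliton has parallel Ricci tensor, so both sides of \eqref{eq:star} vanish. Finally, if $|\operatorname{div}\mathrm{Rm}|^2\le\theta|\nabla\mathrm{Ric}|^2$ with $\theta<1$, then \eqref{eq:star}, including its finiteness, gives $(1-\theta)\int|\nabla\mathrm{Ric}|^2e^{-f}\le0$. Hence $\nabla\mathrm{Ric}=0$.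
\end{proof}

\begin{remark}
The range $\lambda>0$ in $\int|\mathrm{Rm}|^2e^{-\lambda f}<\infty$ is optimal for $n\ge3$. On the round cylinder $S^k\times\mathbb R^{n-k}$ with $2\le k<n$ and $\mathrm{Ric}=\frac12g$ on the sphere, $|\mathrm{Rm}|$ is a positive constant and the volume is infinite, so the integral diverges for $\lambda=0$.
\end{remark}

\section{A complete metric with bounded Ricci curvature}\label{sec:warped}

It remains to prove the first estimate in \eqref{eq:A}.

\subsection{The construction on the line}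

The construction is visible already on the Gaussian soliton $M=\mathbb R$, $f=\frac14x^2$, where there is no curvature to estimate but the warped product is a surface and everything can be computed. The surface $G_0=dx^2+e^{-2f}dt^2$ has Gauss curvature
\[
K_0=-\frac{(e^{-f})''}{e^{-f}}=f''-(f')^2=\tfrac12-f .
\]
The constant $\frac12=f''$ is the soliton equation, and $-(f')^2$ is the price of the warping. So $|K_0|$ grows like $f$, and curvature is bounded at scale $f^{-1/2}$. To turn this scale into $1$, let $b=f+4$, $w=\frac12\log b$ and $G=b\,G_0=e^{2w}G_0$. Then $K_G=b^{-1}(K_0-w''+f'w')$, and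
\[
w''=\frac1{4b}-\frac f{2b^2},\qquad f'w'=\frac f{2b},
\]
are both at most $\frac12$ in absolute value. With $|K_0|\le b$ we find $|K_G|\le2$. A unit ball for the metric $b\,dx^2$ on the line is an interval of length comparable to $b^{-1/2}$.

\subsection{The construction in general}

On $M^n$ we try $\hat g=e^{2w}g$ and $G=\hat g+e^{2\psi}dt^2$ on $N=M\times\mathbb R$, with functions $w,\psi$ on $M$ to be chosen. Norms, inner products, gradients, Laplacians and Hessians without decoration are those of $g$. Recall the standard formulas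
\begin{align}
\mathrm{Ric}_{\hat g}&=\mathrm{Ric}-(n-2)(\mathrm{Hess}\,w-dw\otimes dw)-\bigl(\Delta w+(n-2)|\nabla w|^2\bigr)g,\label{eq:confric}\\
\mathrm{Hess}_{\hat g}\psi&=\mathrm{Hess}\,\psi-dw\otimes d\psi-d\psi\otimes dw+\langle\nabla w,\nabla\psi\rangle g,\label{eq:confhess}
\end{align}
and, for the warped product: on horizontal vectors $\mathrm{Ric}_G=\mathrm{Ric}_{\hat g}-\mathrm{Hess}_{\hat g}\psi-d\psi\otimes d\psi$; mixed terms vanish; on the vertical unit vector $E$, $\mathrm{Ric}_G(E,E)=-(\Delta_{\hat g}\psi+|\nabla\psi|^2_{\hat g})$.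

The example suggests $e^{2w}\approx f$. Then $\mathrm{Hess}\,w$ contains $\mathrm{Hess}f=\frac12g-\mathrm{Ric}$, which is not controlled. On horizontal vectors, however, all full Hessians enter in the single combination $\mathrm{Ric}-\mathrm{Hess}\bigl((n-2)w+\psi\bigr)$, and this equals $\frac12g$ if we choose $\psi=-f-(n-2)w$. The remaining second-order terms are Laplacians, which \eqref{eq:f} controls. (For $n=1$ this is $\psi=-f+w$, the choice made on the line.) So we set
\begin{equation}\label{eq:G}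
b=f+4n,\quad w=\tfrac12\log b,\quad\hat g=b\,g,\quad\psi=-f-(n-2)w,\quad G=\hat g+e^{2\psi}dt^2\ \text{ on }N=M\times\mathbb R .
\end{equation}
In this section only $b=f+\mathrm{const}\ge f$ and $b\ge1$ matter; the constant $4n$ is used in Section~\ref{sec:proof}.

The metric $\hat g\ge g$ is complete. So is $G$. Indeed, the projection $N\to M$ does not increase length, so all curves of $G$-length at most $\ell_0$ starting at a given point project into one compact set of $M$. On this set $\psi$ is bounded below, so along these curves $t$ stays bounded as well. Hence $G$-bounded sets are relatively compact, and $G$ is complete by the Hopf--Rinow theorem.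

\begin{lemma}\label{lem:ricci}
$|\mathrm{Ric}_G|\le K(n)$. Moreover
\begin{equation}\label{eq:grad}
|\nabla\log b|_{\hat g}\le1,\qquad|\nabla\psi|_{\hat g}\le\tfrac n2 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:f}, $|\nabla f|\le b^{1/2}$ and $|\Delta f|\le\max(\frac n2,f)$. With $b\ge1$,
\[
|dw|=\frac{|\nabla f|}{2b}\le\tfrac12b^{-1/2},\qquad|d\psi|=\Bigl(1+\frac{n-2}{2b}\Bigr)|\nabla f|\le\tfrac n2\,b^{1/2},\qquad|\Delta w|=\Bigl|\frac{\Delta f}{2b}-\frac{|\nabla f|^2}{2b^2}\Bigr|\le\tfrac n4+1 .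
\]
Since $|\cdot|_{\hat g}=b^{-1/2}|\cdot|$ on covectors, \eqref{eq:grad} follows. Inserting \eqref{eq:confric}, \eqref{eq:confhess} and $\mathrm{Ric}-(n-2)\mathrm{Hess}\,w-\mathrm{Hess}\,\psi=\frac12g$, on horizontal vectors
\begin{align*}
\mathrm{Ric}_G={}&\tfrac12g+(n-2)dw\otimes dw+dw\otimes d\psi+d\psi\otimes dw-d\psi\otimes d\psi\\
&-\bigl(\Delta w+(n-2)|\nabla w|^2+\langle\nabla w,\nabla\psi\rangle\bigr)g .
\end{align*}
The term $d\psi\otimes d\psi$ has $g$-norm at most $\frac{n^2}4b$, and all others are bounded by $C(n)$. So the $g$-norm is at most $C(n)b$, and the $\hat g$-norm of this $2$-tensor, which is $b^{-1}$ times the $g$-norm, is at most $C(n)$. In the vertical direction, $|\Delta\psi|\le|\Delta f|+(n-2)|\Delta w|\le C(n)b$, so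
\[
|\Delta_{\hat g}\psi|=b^{-1}\bigl|\Delta\psi+(n-2)\langle\nabla w,\nabla\psi\rangle\bigr|\le C(n),
\]
and $|\nabla\psi|^2_{\hat g}\le\frac{n^2}4$.
\end{proof}

\subsection{Balls in $M$ and balls in $N$}

Let $\hat B_\rho(x)$ be the $\hat g$-balls in $M$, $B^G_\rho(x,t)$ the $G$-balls in $N$, and $\hat V(x,\rho)=\mathrm{Vol}_{\hat g}(\hat B_\rho(x))$. Integrating \eqref{eq:grad} along curves,
\begin{equation}\label{eq:harnack}
e^{-\rho}b(x)\le b\le e^{\rho}b(x)\quad\text{and}\quad|\psi-\psi(x)|\le\tfrac{n\rho}2\qquad\text{on }\hat B_\rho(x).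
\end{equation}

\begin{lemma}\label{lem:balls}
For $0<\rho\le2$ and $(x,t)\in N$,
\begin{gather}
\hat B_\rho(x)\times\{|s-t|<\rho e^{-\psi(x)}\}\subset B^G_{2\rho}(x,t),\quad B^G_\rho(x,t)\subset\hat B_\rho(x)\times\{|s-t|<\rho e^{n\rho/2}e^{-\psi(x)}\},\label{eq:incl}\\
2\rho e^{-n\rho/2}\,\hat V(x,\rho)\le\mathrm{Vol}_G(B^G_{2\rho}(x,t)),\qquad\mathrm{Vol}_G(B^G_\rho(x,t))\le2\rho e^{n\rho}\,\hat V(x,\rho).\label{eq:volcomp}
\end{gather}
Consequently $\hat V(x,1)\le C(n)$, and for $0<\rho\le1$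
\begin{equation}\label{eq:doubling}
\hat V(x,1)\le C(n)\,\mathrm{Vol}_G(B_2^G(x,t))\le C(n,\rho)\,\mathrm{Vol}_G(B^G_\rho(x,t))\le C(n,\rho)\,\hat V(x,\rho).
\end{equation}
\end{lemma}

\begin{proof}
For the first inclusion, go from $(x,t)$ vertically to $(x,s)$, which costs $e^{\psi(x)}|s-t|<\rho$, and then horizontally, which costs less than $\rho$. For the second, project a curve of length less than $\rho$ from $(x,t)$ to $(y,s)$ to $M$: it stays in $\hat B_\rho(x)$, where $e^\psi\ge e^{\psi(x)-n\rho/2}$, so $|s-t|<\rho e^{n\rho/2}e^{-\psi(x)}$. Since $dV_G=e^\psi dV_{\hat g}\,dt$, the two inclusions and \eqref{eq:harnack} give \eqref{eq:volcomp}. The rest follows from \eqref{eq:volcomp} and Bishop--Gromov comparison for $G$, which applies by Lemma~\ref{lem:ricci}.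
\end{proof}

Thus, up to constants, a $G$-ball is a $\hat g$-ball times an interval of $G$-length comparable to its radius, and the vertical direction plays no role for volumes. What is still missing is a lower bound for $\hat V(x,1)$, that is, a bound $\mathrm{Vol}_g\ge c\,b(x)^{-n/2}$ for the balls $\hat B_1(x)$, whose $g$-size is $b(x)^{-1/2}$.

\section{A logarithmic Sobolev inequality at small scales}\label{sec:lsi}

\begin{proposition}[{Li--Wang \cite{LW}}]\label{prop:lsi}
For $0<\tau\le1$ and compactly supported Lipschitz $v$ with $\int v^2=1$,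
\begin{equation}\label{eq:lsi}
\tau\int\bigl(4|\nabla v|^2+Sv^2\bigr)-\int v^2\log v^2-\tfrac n2\log\tau\ \ge\ n+\log Z .
\end{equation}
\end{proposition}

The inequality matters for us at $\tau=1/b(x)$. A test function on a ball of radius $b(x)^{-1/2}$ has gradient energy of order $b(x)$, which the factor $\tau$ turns into a constant. With $\tau=1$ the argument of Section~\ref{sec:proof} would yield only volume bounds of order $e^{-Cb(x)}$.

\subsection{Reformulation}
Let $d\nu=Z^{-1}e^{-f}dV$, a probability measure. For a smooth function $k\ge0$ with $\int k\,d\nu=1$ put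
\[
H=\int k\log k\,d\nu,\qquad I=\int\frac{|\nabla k|^2}k\,d\nu,\qquad F=\int fk\,d\nu ,
\]
where the integrands of $H$ and $I$ are read as $0$ on $\{k=0\}$. (There $\nabla k=0$, since $k\ge0$.)
Let $v\in C_c^\infty(M)$ with $\int v^2=1$, and take $k=Zv^2e^f$. Then $F=\int fv^2$ and $H=\log Z+\int v^2\log v^2+F$. By \eqref{eq:f}, $|\nabla f|^2-2\Delta f=f+S-n$, so, since $\nabla v=0$ a.e.\ on $\{v=0\}$,
\[
I=4\int\bigl|\nabla(ve^{f/2})\bigr|^2e^{-f}=\int|2\nabla v+v\nabla f|^2=\int4|\nabla v|^2+v^2\bigl(|\nabla f|^2-2\Delta f\bigr)=\int\bigl(4|\nabla v|^2+Sv^2\bigr)+F-n .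
\]
Substituting, \eqref{eq:lsi} becomes
\begin{equation}\label{eq:W0}
\tau I-H+(1-\tau)(F-n)-\tfrac n2\log\tau\ge0 .
\end{equation}

It suffices to prove \eqref{eq:W0} for $k$ of the form
\begin{equation}\label{eq:k}
k=\varepsilon+u,\qquad\varepsilon>0,\quad0\le u\in C_c^\infty(M),\quad\int k\,d\nu=1 .
\end{equation}
Indeed, for $\tilde k=Zv^2e^f$ and $\varepsilon>0$ the function $(\tilde k+\varepsilon)/(1+\varepsilon)$ is of this form, with $\varepsilon/(1+\varepsilon)$ in place of $\varepsilon$. As $\varepsilon\to0$ its $I$, which is $(1+\varepsilon)^{-1}\int|\nabla\tilde k|^2(\tilde k+\varepsilon)^{-1}d\nu$, converges by monotone convergence, and its $H$ and $F$ converge by dominated convergence. This gives \eqref{eq:lsi} for smooth $v$. A compactly supported Lipschitz $v$ is a limit, uniformly and in $W^{1,2}$, of normalized functions in $C_c^\infty$ with supports in a fixed compact set, and all terms of \eqref{eq:lsi} converge.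

\subsection{The case $\tau=1$, and the general plan}
Let $k$ evolve by $k_s=P_sk$, and let $H,I,F$ now denote the functions of $s$ obtained from $k_s$. Put $\ell=\log k_s$ and $J=\int k_s|\mathrm{Hess}\,\ell|^2d\nu$. We shall show that
\begin{equation}\label{eq:evol}
H'=-I,\qquad I'=-2J-I,\qquad F'=\tfrac n2-F,\qquad\int k_s\Delta\ell\,d\nu=F-\tfrac n2-I .
\end{equation}
For $\tau=1$, \eqref{eq:W0} says $I\ge H$. Here $(I-H)'=-2J\le0$, while $I,H\to0$ as $s\to\infty$; hence $I-H\ge0$ at $s=0$. For $\tau<1$ one cannot afford to drop $J$. Instead we let $\tau$ move toward $1$ and arrange that the derivative of the left side of \eqref{eq:W0} becomes minus a complete square, in which $\mathrm{Hess}\,\ell$ is compared with a multiple of $g$. The fourth formula in \eqref{eq:evol} supplies the cross term. The right motion turns out to be $\tau'=1-\tau$.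

\subsection{The evolution equations}
Fix $k$ as in \eqref{eq:k} and let $L=\Delta_f$, $\Lambda=\sup|\nabla k|$, $k_s=P_sk=\varepsilon+P_su$. By Section~\ref{sec:prelim},
\[
\varepsilon\le k_s\le\max k,\qquad|\nabla k_s|\le e^{-s/2}\Lambda,\qquad\int k_s\,d\nu=1 .
\]
Since $Lk=Lu\in C_c^\infty$ and $k_s-k_{s'}=\int_{s'}^sP_\sigma Lk\,d\sigma$ with $|P_\sigma Lk|\le\sup|Lk|$ and $|\nabla P_\sigma Lk|\le\sup|\nabla Lk|$, the functions $k_{s'}$ and their gradients are uniformly Cauchy as $s'\to0$. The limit is $k$, because $P_{s'}u\to u$ in $L^2$, and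
\[
|k_s-k|\le s\sup|Lk|,\qquad|\nabla(k_s-k)|\le s\sup|\nabla Lk| .
\]
With $k_s\ge\varepsilon$ and $f\in L^1(\nu)$ it follows that $H,I,F$ are continuous at $s=0$.

\emph{Integrating an evolution equation.} Let $\varphi_R=\eta(f/R)$, which increases to $1$ as $R\to\infty$. By \eqref{eq:f}, for $R\ge1$,
\[
|L\varphi_R|+|\langle\nabla f,\nabla\varphi_R\rangle|\le C\,1_{\{R\le f\le2R\}},
\]
because $L\varphi_R=R^{-1}\eta'Lf+R^{-2}\eta''|\nabla f|^2$ and $|Lf|\le\frac n2+f$. Suppose $q,p$ are smooth on $(0,\infty)\times M$ with $(\partial_s-L)q=-p$ and $|q|\le C(1+f)$, and either $p\ge0$ or $|p|\le C(1+f)$. For $0<s_1<s_2$,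
\[
\Bigl[\int q\,\varphi_R\,d\nu\Bigr]_{s_1}^{s_2}=\int_{s_1}^{s_2}\!\!\int q\,L\varphi_R\,d\nu\,ds-\int_{s_1}^{s_2}\!\!\int p\,\varphi_R\,d\nu\,ds .
\]
The first term on the right is at most $C(s_2-s_1)\int_{\{f\ge R\}}(1+f)\,d\nu\to0$. By monotone or dominated convergence,
\begin{equation}\label{eq:integrated}
\Bigl[\int q\,d\nu\Bigr]_{s_1}^{s_2}=-\int_{s_1}^{s_2}\!\!\int p\,d\nu\,ds .
\end{equation}
We apply this three times, writing $k$ for $k_s$.

(i) For $q=k\log k$ we have $p=|\nabla k|^2/k$. Hence $H'=-I$.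

(ii) For $q=fk$ we have $p=kLf+2\langle\nabla f,\nabla k\rangle=k(\frac n2-f)+2\langle\nabla f,\nabla k\rangle$. Integrating by parts,
\[
\int\langle\nabla f,\nabla k\rangle\varphi_R\,d\nu=-\int kLf\,\varphi_R\,d\nu-\int k\langle\nabla f,\nabla\varphi_R\rangle\,d\nu ,
\]
and $R\to\infty$ gives
\begin{equation}\label{eq:fk}
\int\langle\nabla f,\nabla k\rangle\,d\nu=F-\tfrac n2 .
\end{equation}
Hence $\int p\,d\nu=\frac n2-F+2(F-\frac n2)=F-\frac n2$ and $F'=\frac n2-F$.

(iii) Let $q=k|\nabla\ell|^2=|\nabla k|^2/k\le\Lambda^2/\varepsilon$. From $\partial_s\ell=L\ell+|\nabla\ell|^2$ and the Bochner formula $L|\nabla\ell|^2=2|\mathrm{Hess}\,\ell|^2+2\langle\nabla\ell,\nabla L\ell\rangle+2\mathrm{Ric}_f(\nabla\ell,\nabla\ell)$ with $\mathrm{Ric}_f=\frac12g$,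
\[
(\partial_s-L)|\nabla\ell|^2=2\langle\nabla\ell,\nabla|\nabla\ell|^2\rangle-2|\mathrm{Hess}\,\ell|^2-|\nabla\ell|^2 .
\]
Multiplied by $k$, the first term on the right is cancelled by the cross term $-2\langle\nabla k,\nabla|\nabla\ell|^2\rangle$ in $(\partial_s-L)(k|\nabla\ell|^2)$, because $\nabla k=k\nabla\ell$. So $p=k(2|\mathrm{Hess}\,\ell|^2+|\nabla\ell|^2)\ge0$. Therefore $I$ is locally absolutely continuous on $(0,\infty)$, $J<\infty$ for a.e. $s$, and $I'=-2J-I$ a.e.

Finally, let $J(s)<\infty$. Then $k\Delta\ell$ is $\nu$-integrable, because $|\Delta\ell|\le\sqrt n|\mathrm{Hess}\,\ell|$ and $\int k\,d\nu=1$. In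
\[
k\Delta\ell=Lk+\langle\nabla f,\nabla k\rangle-\frac{|\nabla k|^2}k
\]
the last two terms are integrable, hence so is $Lk$, and $\int Lk\,d\nu=\lim_R\int(Lk)\varphi_R\,d\nu=\lim_R\int kL\varphi_R\,d\nu=0$. With \eqref{eq:fk} this gives $\int k\Delta\ell\,d\nu=F-\frac n2-I$. All of \eqref{eq:evol} is proved, the second and fourth formulas for a.e.\ $s$.

\subsection{Monotonicity}

\begin{proof}[Proof of Proposition~\ref{prop:lsi}]
Fix $\tau_0\in(0,1]$, let $\tau(s)=1-(1-\tau_0)e^{-s}$, so that $\tau(0)=\tau_0$ and $\tau'=1-\tau$, and put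
\[
W(s)=\tau I-H+(1-\tau)(F-n)-\tfrac n2\log\tau .
\]
By \eqref{eq:evol}, for a.e. $s$,
\begin{align*}
W'&=(1-\tau)I-\tau(2J+I)+I-(1-\tau)(F-n)+(1-\tau)\bigl(\tfrac n2-F\bigr)-\tfrac n2\,\tfrac{1-\tau}\tau\\
&=-2\tau J+2(1-\tau)I-(1-\tau)\bigl(2F-\tfrac{3n}2\bigr)-\tfrac n2\,\tfrac{1-\tau}\tau .
\end{align*}
We claim that
\begin{equation}\label{eq:square}
W'=-2\tau\int k_s\,|\mathrm{Hess}\,\ell+a\,g|^2\,d\nu\le0,\qquad a=\frac{1-\tau}{2\tau}.
\end{equation}
Expanding the square with \eqref{eq:evol} and $4\tau a=2(1-\tau)$, the right side of \eqref{eq:square} is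
\[
-2\tau J-4\tau a\bigl(F-\tfrac n2-I\bigr)-2\tau na^2=-2\tau J+2(1-\tau)I-2(1-\tau)\bigl(F-\tfrac n2\bigr)-\tfrac n2\,\tfrac{(1-\tau)^2}\tau .
\]
This is $W'$, because $-(2F-\frac{3n}2)=-2(F-\frac n2)+\frac n2$ and $\frac n2(1-\tau)-\frac n2\frac{1-\tau}\tau=-\frac n2\frac{(1-\tau)^2}\tau$.

As $s\to\infty$, $\tau\to1$, $I\le e^{-s}\Lambda^2/\varepsilon\to0$ and $F\to\frac n2$. Averaging $|k_s(x)-k_s(y)|\le e^{-s/2}\Lambda\,d(x,y)$ over $y$ with respect to $\nu$,
\[
|k_s(x)-1|\le e^{-s/2}\Lambda\int d(x,y)\,d\nu(y)\to0 ,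
\]
since $d(x,\cdot)\le C_x(1+\sqrt f)\in L^1(\nu)$. As $\varepsilon\le k_s\le\max k$, bounded convergence gives $H\to0$. Thus $W\to0$. Since $W$ is continuous on $[0,\infty)$, locally absolutely continuous on $(0,\infty)$ and nonincreasing, $W(0)\ge0$. This is \eqref{eq:W0} for $k$ with $\tau=\tau_0$.
\end{proof}

\section{Noncollapsing and the curvature estimate}\label{sec:proof}

We keep the notation of \eqref{eq:G}.

\begin{lemma}\label{lem:noncollapse}
There is $v_1=v_1(n,Z)>0$ with $\hat V(x,1)\ge v_1$ for all $x\in M$. Hence, for $0<\rho\le1$ and all $(x,t)\in N$,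
\begin{equation}\label{eq:noncollapse}
\mathrm{Vol}_G(B^G_\rho(x,t))\ge c(n,\rho)v_1,\qquad\hat V(x,\rho)\ge c(n,\rho)v_1 ,
\end{equation}
with a constant $c(n,\rho)>0$.
\end{lemma}

\begin{proof}
Let $V(\rho)=\mathrm{Vol}_g(\hat B_\rho(x))$. We have $dV_{\hat g}=b^{n/2}dV_g$, and $e^{-1}b(x)\le b\le e\,b(x)$ on $\hat B_1(x)$ by \eqref{eq:harnack}. With \eqref{eq:doubling} for $\rho=\frac12$,
\begin{equation}\label{eq:Vdoubling}
V(1)\le e^n\,\frac{\hat V(x,1)}{\hat V(x,\frac12)}\,V(\tfrac12)\le C(n)V(\tfrac12).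
\end{equation}
Apply Proposition~\ref{prop:lsi} with $\tau=1/b(x)\le1$ and $v=\alpha\,\beta(d_{\hat g}(x,\cdot))$, where $\beta=1$ on $[0,\frac12]$, $\beta$ decreases linearly to $0$ on $[\frac12,1]$, $\beta=0$ on $[1,\infty)$, and $\alpha>0$ is such that $\int v^2=1$. The support is compact because $\hat g$ is complete, and $\alpha^{-2}\ge V(\frac12)$. On $\hat B_1(x)$ we have, a.e., $|\nabla v|_g^2=b\,|\nabla v|_{\hat g}^2\le4\alpha^2b\le4e\,\alpha^2b(x)$, so by \eqref{eq:Vdoubling}
\[
4\tau\int|\nabla v|^2\le16e\,\frac{V(1)}{V(\frac12)}\le C(n).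
\]
Next, $\tau S\le\tau f\le\tau b\le e$ on $\hat B_1(x)$, and since $v=0$ outside $\hat B_1(x)$, Jensen's inequality for the density $v^2$ gives $-\int v^2\log v^2\le\log V(1)$. So \eqref{eq:lsi} yields
\[
\log\bigl(V(1)\,b(x)^{n/2}\bigr)\ge n+\log Z-C(n),
\]
and $\hat V(x,1)\ge e^{-n/2}b(x)^{n/2}V(1)$. This gives $v_1$, and \eqref{eq:noncollapse} follows from \eqref{eq:doubling}.
\end{proof}

The bound $\mathrm{Ric}_G\ge-K$ enters the proof through \eqref{eq:Vdoubling}: without a doubling property the lower bound for $V(1)$ would depend on the ratio $V(1)/V(\frac12)$.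

\begin{proposition}\label{prop:local}
There are $\delta=\delta(n)\in(0,1]$ and $C=C(n,Z)$ with
\begin{equation}\label{eq:local}
\int_{\hat B_{\delta/2}(x)}|\mathrm{Rm}|^2\,dV_g\le C\,b(x)^{2-\frac n2}\qquad\text{for all }x\in M .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Curvature of $\hat g$.} Choose $\delta=\delta(n)\in(0,1]$ with $\delta^2K(n)\le n$, where $K(n)$ is the constant of Lemma~\ref{lem:ricci}. On $(N,\delta^{-2}G)$, a complete manifold of dimension $n+1$, we have $|\mathrm{Ric}|=\delta^2|\mathrm{Ric}_G|\le n$, and the unit balls have volume $\delta^{-(n+1)}\mathrm{Vol}_G(B_\delta^G)$, which is bounded below by \eqref{eq:noncollapse}. By \eqref{eq:JN}, scaling back and using $\mathrm{Vol}_G(B_\delta^G)\le C(n)$,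
\[
\int_{B_\delta^G(x,t)}|\mathrm{Rm}_G|^2\,dV_G\le C\qquad\text{for all }(x,t)\in N .
\]
The function $|\mathrm{Rm}_G|$ does not depend on $t$. The slices $M\times\{t\}$ are totally geodesic, being fixed-point sets of the isometric reflections in $t$, so $|\mathrm{Rm}_{\hat g}|_{\hat g}\le|\mathrm{Rm}_G|$ by the Gauss equation. Since $\hat B_{\delta/2}(x)\times\{|s-t|<\frac\delta2e^{-\psi(x)}\}\subset B_\delta^G(x,t)$ by \eqref{eq:incl}, $dV_G=e^\psi dV_{\hat g}dt$ and $e^{\psi-\psi(x)}\ge e^{-n\delta/4}$ on $\hat B_{\delta/2}(x)$,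
\begin{equation}\label{eq:hatbound}
\int_{\hat B_{\delta/2}(x)}|\mathrm{Rm}_{\hat g}|^2_{\hat g}\,dV_{\hat g}\le C .
\end{equation}

\emph{Back to $g$.} For a symmetric $2$-tensor $h$ let $(g\odot h)_{ijkl}=g_{ik}h_{jl}+g_{jl}h_{ik}-g_{il}h_{jk}-g_{jk}h_{il}$; then $|g\odot h|\le4\sqrt n\,|h|$. The conformal change formula reads
\[
\mathrm{Rm}_{\hat g}=b\,\bigl[\mathrm{Rm}-g\odot h\bigr],\qquad h=\mathrm{Hess}\,w-dw\otimes dw+\tfrac12|\nabla w|^2g ,
\]
and $|\mathrm{Rm}_{\hat g}|_g=b^2|\mathrm{Rm}_{\hat g}|_{\hat g}$ for these $(0,4)$-tensors. Since $|dw|\le\frac12$,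
\[
|\mathrm{Rm}|\le b\,|\mathrm{Rm}_{\hat g}|_{\hat g}+4\sqrt n\,|\mathrm{Hess}\,w|+C(n).
\]
Here the curvature of $g$ reappears through $\mathrm{Hess}f=\frac12g-\mathrm{Ric}$, but with the small factor $1/b$:
\[
|\mathrm{Hess}\,w|=\Bigl|\frac{\mathrm{Hess}f}{2b}-\frac{df\otimes df}{2b^2}\Bigr|\le\frac{|\mathrm{Ric}|+\frac12\sqrt n}{2b}+\frac{|\nabla f|^2}{2b^2}\le\frac{\sqrt n\,|\mathrm{Rm}|}{2b}+C(n).
\]
Since $b\ge4n$, we have $4\sqrt n\cdot\frac{\sqrt n}{2b}=\frac{2n}b\le\frac12$. The term is absorbed, and $|\mathrm{Rm}|\le2b\,|\mathrm{Rm}_{\hat g}|_{\hat g}+C(n)$. Square this and integrate with $dV_g=b^{-n/2}dV_{\hat g}$. By \eqref{eq:hatbound}, \eqref{eq:harnack}, $\hat V(x,1)\le C(n)$ and $b\ge1$,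
\[
\int_{\hat B_{\delta/2}(x)}|\mathrm{Rm}|^2\,dV_g\le C\,b(x)^{2-\frac n2}+C\,b(x)^{-\frac n2}\,\hat V(x,1)\le C\,b(x)^{2-\frac n2}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By Proposition~\ref{prop:reduction} we only need the first estimate in \eqref{eq:A}. Let $R\ge1$; we may assume that the compact set $\{f\le R\}$ is not empty. Let $\{x_i\}$ be a maximal subset of it with $d_{\hat g}(x_i,x_j)\ge\frac\delta2$ for $i\ne j$. It is finite, and by maximality the balls $\hat B_{\delta/2}(x_i)$ cover $\{f\le R\}$. The balls $\hat B_{\delta/4}(x_i)$ are disjoint, lie in $\{b\le e(R+4n)\}$ by \eqref{eq:harnack}, and by \eqref{eq:harnack} and \eqref{eq:noncollapse}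
\[
\mathrm{Vol}_g\bigl(\hat B_{\delta/4}(x_i)\bigr)\ge e^{-\frac n2}b(x_i)^{-\frac n2}\,\hat V\bigl(x_i,\tfrac\delta4\bigr)\ge C^{-1}b(x_i)^{-\frac n2}.
\]
So $b(x_i)^{-n/2}$ can be traded for volume. By \eqref{eq:local}, $b(x_i)\le R+4n$, disjointness and \eqref{eq:vol},
\begin{align*}
\int_{\{f\le R\}}|\mathrm{Rm}|^2&\le C\sum_ib(x_i)^{2}\,b(x_i)^{-\frac n2}\le C(R+4n)^2\sum_i\mathrm{Vol}_g\bigl(\hat B_{\delta/4}(x_i)\bigr)\\
&\le C(R+4n)^2\,\mathrm{Vol}\{f\le e(R+4n)\}\le C R^{2+\frac n2}.\qedhere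
\end{align*}
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGL} D. Bakry, I. Gentil, M. Ledoux, \emph{Analysis and Geometry of Markov Diffusion Operators}, Chapter 3.

\bibitem{CZ} Cao and Zhou, J. Differential Geom. (2010).

\bibitem{Chen} B.-L. Chen, J. Differential Geom. (2009).

\bibitem{JN} Jiang and Naber, \emph{$L^2$ curvature bounds on manifolds with bounded Ricci curvature}, Ann. of Math. 193 (2021).

\bibitem{LW} Li and Wang, \emph{Heat kernel on Ricci shrinkers}, Calc. Var. PDE (2020).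

\bibitem{MS} Ovidiu Munteanu, Natasa Sesum, \emph{On gradient Ricci solitons}, arXiv:0910.1105 (2009).

\bibitem{PW} Petersen and Wylie, \emph{Rigidity of gradient Ricci solitons}, Pacific J. Math. (2009).

\end{thebibliography}

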